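\title{The Noetherian type of a square}

\begin{abstract}
The Noetherian type $\operatorname{Nt}(X)$ of a topological space $X$ is the least infinite cardinal $\kappa$ such that $X$ has a base in which every member is contained in fewer than $\kappa$ members. We answer the question whether $\operatorname{Nt}(X^2)=\operatorname{Nt}(X)$ for every space, or for every compact space. For locally compact Hausdorff spaces the answer is yes: every base of such a space contains a base of Noetherian type $\operatorname{Nt}(X)$, and consequently $\operatorname{Nt}(X^n)=\operatorname{Nt}(X)$ for $1\le n<\omega$. For arbitrary spaces the answer is no: in ZFC there are a $T_0$ space of weight $\omega_1$ and a $T_1$ space with $\operatorname{Nt}(X)=\omega_1$ and $\operatorname{Nt}(X^2)=\omega$. The weight $\omega_1$ is least possible, and finite powers cannot be replaced by infinite ones.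
\end{abstract}

\section{The question and the results}\label{sec:intro}

The weight of a space counts the members of a smallest base. Noetherian type measures something else: how often the members of a base are forced to lie inside one another. Let $\kappa$ be a cardinal. A family $\mathcal{F}$ of sets is \emph{$\kappa^{op}$-like} if every member of $\mathcal{F}$ is contained in fewer than $\kappa$ members of $\mathcal{F}$. The \emph{Noetherian type} of a base $\mathcal{B}$ of a topological space is the least infinite cardinal $\kappa$ for which $\mathcal{B}$ is $\kappa^{op}$-like, and the \emph{Noetherian type} $\operatorname{Nt}(X)$ of a space $X$ is the least Noetherian type of a base of $X$. Thus, for infinite $\kappa$, $\operatorname{Nt}(X)\le\kappa$ if and only if $X$ has a $\kappa^{op}$-like base. An $\omega^{op}$-like base, in which every member has only finitely many supersets in the base, is called an \emph{OIF base}.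

The singletons form an OIF base of a discrete space. In $2^\kappa$ the cylinders $[s]=\{x:s\subseteq x\}$, where $s$ is a finite partial function from $\kappa$ to $2$, form an OIF base, because $[s]\subseteq[s']$ holds exactly when $s'\subseteq s$. So spaces of arbitrarily large weight can have Noetherian type $\omega$. In the other direction, a base of size at most $\lambda$, with $\lambda$ infinite, is $(\lambda^+)^{op}$-like, and this trivial bound is attained: for regular uncountable $\kappa$ the ordinal $\kappa+1$ with the order topology has a base of size $\kappa$ and Noetherian type $\kappa^+$.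

Two facts about products are known. First, $\operatorname{Nt}(\prod_iX_i)\le\sup_i\operatorname{Nt}(X_i)$, so $\operatorname{Nt}(X^2)\le\operatorname{Nt}(X)$ for every space $X$. Second, the inequality for products can be strict, even for two compact factors: $\operatorname{Nt}(2^\kappa\times(\kappa+1))=\omega$, while $\operatorname{Nt}(\kappa+1)=\kappa^+$. The short proofs are recalled in Section~\ref{sec:tools}. The following question comes from Kojman, Milovich and Spadaro \cite{KMS}.

\begin{quote}
\emph{Is $\operatorname{Nt}(X^2)=\operatorname{Nt}(X)$ for every space $X$? For every compact space $X$?}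
\end{quote}

One would guess that the answer is yes. In $2^\kappa\times(\kappa+1)$ the drop is caused by the factor $2^\kappa$, which brings $\kappa$ independent coordinates that $\kappa+1$ lacks, and a second copy of $X$ seems to bring nothing that $X$ lacks. Moreover $X$ sits in $X^2$ as the diagonal. This alone proves nothing, since Noetherian type can increase when one passes to a closed subspace: $\kappa+1$ is a closed subspace of $2^\kappa\times(\kappa+1)$. But the diagonal does transfer a $\kappa^{op}$-like base from $X^2$ to $X$ when that base consists of boxes $U\times V$ (Lemma~\ref{lem:diagonal}). The question is therefore whether a base of $X^2$ can profit from sets that are not boxes.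

We work in ZFC. \emph{Compact} and \emph{locally compact} include the Hausdorff axiom; no separation axiom is assumed elsewhere. Spaces are nonempty. Deleting $\emptyset$ from a base does not increase its Noetherian type, so all bases consist of nonempty sets. The answer is yes for compact spaces and no for arbitrary spaces.

\begin{theorem}\label{thm:power}
If $X$ is locally compact Hausdorff (in particular, if $X$ is compact) and $1\le n<\omega$, then $\operatorname{Nt}(X^n)=\operatorname{Nt}(X)$.
\end{theorem}

\begin{theorem}\label{thm:example}
There is a $T_0$ space $X$ of weight $\omega_1$, and there is a $T_1$ space $X$, with $\operatorname{Nt}(X)=\omega_1$ and $\operatorname{Nt}(X^2)=\omega$.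
\end{theorem}

Theorem~\ref{thm:power} follows from a statement about single spaces, applied to $X^n$ and its base of boxes.

\begin{theorem}\label{thm:bases}
Let $X$ be locally compact Hausdorff and let $\mathcal{B}$ and $\mathcal{R}$ be bases of $X$. Then $\mathcal{R}$ contains a base $\mathcal{R}'$ of $X$ which is $\kappa^{op}$-like for every infinite $\kappa$ for which $\mathcal{B}$ is $\kappa^{op}$-like. Hence every base of $X$ contains a base of Noetherian type $\operatorname{Nt}(X)$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] If $X$ is second countable (with no separation axioms), then $\operatorname{Nt}(X^2)=\operatorname{Nt}(X)$. So the weight $\omega_1$ in Theorem~\ref{thm:example} is least possible.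
\item[(ii)] In Theorem~\ref{thm:power} finite powers cannot be replaced by infinite ones: for regular uncountable $\kappa$,
\[\operatorname{Nt}((\kappa+1)^\kappa)=\omega<\kappa^+=\operatorname{Nt}(\kappa+1).\]
\end{enumerate}
\end{theorem}

The spaces of Theorem~\ref{thm:example} are not Hausdorff. We do not decide whether there is a Hausdorff or a regular counterexample, which by Theorem~\ref{thm:power} could not be locally compact. We also make no claim about non-Hausdorff spaces in which every open cover has a finite subcover.

Section~\ref{sec:tools} contains the elementary tools and the proof of Theorem~\ref{thm:sharp}. Section~\ref{sec:lc} proves Theorems~\ref{thm:bases} and~\ref{thm:power}, by an induction along nested chains of elementary submodels; the facts needed about these are recalled there. Section~\ref{sec:example} constructs the counterexample and does not depend on Section~\ref{sec:lc}.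

\section{Products, splitting and the diagonal}\label{sec:tools}

\subsection{Counting supersets}

\begin{lemma}\label{lem:open}
Let $\mathcal{B}$ be a base of $X$ and let $\kappa$ be infinite.
\begin{enumerate}
\item[(a)] If $\mathcal{B}$ is $\kappa^{op}$-like, then every nonempty open set is contained in fewer than $\kappa$ members of $\mathcal{B}$.
\item[(b)] If every member of $\mathcal{B}$ contains a set that is contained in fewer than $\kappa$ members of $\mathcal{B}$, then $\mathcal{B}$ is $\kappa^{op}$-like.
\end{enumerate}
\end{lemma}

\begin{proof}
If $P\subseteq W$, then every superset of $W$ is a superset of $P$. In (a) take for $P$ a member of $\mathcal{B}$ inside the open set $W$; in (b) let $W\in\mathcal{B}$.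
\end{proof}

\begin{lemma}\label{lem:product}
$\operatorname{Nt}(\prod_{i\in I}X_i)\le\sup_{i\in I}\operatorname{Nt}(X_i)$.
\end{lemma}

\begin{proof}
Let $\kappa$ be the supremum and let $\mathcal{B}_i$ be a $\kappa^{op}$-like base of $X_i$. Adding $X_i$ to $\mathcal{B}_i$ raises each count by at most one, so we may assume $X_i\in\mathcal{B}_i$. The boxes $\prod_iU_i$ with $U_i\in\mathcal{B}_i$ and $U_i=X_i$ for all but finitely many $i$ form a base. If $\prod_iU_i\subseteq\prod_iV_i$, then $U_i\subseteq V_i$ for all $i$. This leaves one choice of $V_i$ where $U_i=X_i$ and fewer than $\kappa$ choices at each of the finitely many other coordinates, and a finite product of cardinals below $\kappa$ is below $\kappa$.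
\end{proof}

\begin{example}\label{ex:ordinal}
Let $\kappa$ be regular and uncountable. Then $\operatorname{Nt}(\kappa+1)=\kappa^+$. The open intervals form a base of size $\kappa$, so $\operatorname{Nt}(\kappa+1)\le\kappa^+$. Let $\mathcal{B}$ be any base. For each limit ordinal $\delta<\kappa$ choose $B_\delta\in\mathcal{B}$ with $\delta\in B_\delta\subseteq[0,\delta]$, and $f(\delta)<\delta$ with $(f(\delta),\delta]\subseteq B_\delta$. By the pressing-down lemma, a function $f$ on the limit ordinals below $\kappa$ with $f(\delta)<\delta$ takes one value $\gamma$ at $\kappa$ many $\delta$. For these $\delta$ the sets $B_\delta$ are distinct, as $\max B_\delta=\delta$, and all contain the open set $\{\gamma+1\}$. By Lemma~\ref{lem:open}(a), $\mathcal{B}$ is not $\kappa^{op}$-like.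
\end{example}

\subsection{Splitting}

How can a product have smaller Noetherian type than a factor? Given a base with too many inclusions, cut each member $g$ into finitely many open pieces along a coordinate reserved for $g$. The pieces still form a base, and a set that lies inside a piece of $g$ must ``know'' the reserved coordinate. The same device, with the reserved coordinates replaced by something less visible, drives the counterexample in Section~\ref{sec:example}.

\begin{lemma}\label{lem:split}
Let $\kappa$ be infinite and $|I|=\kappa$. Suppose that each $X_i$, $i\in I$, has a base of size at most $\kappa$ and that $\kappa$ many of the $X_i$ are the union of two proper open subsets. Then $\operatorname{Nt}(\prod_{i\in I}X_i)=\omega$.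
\end{lemma}

\begin{proof}
Let $J\subseteq I$ have size $\kappa$ and let $X_i=W^0_i\cup W^1_i$ for $i\in J$, with $W^0_i,W^1_i$ open and different from $X_i$, hence nonempty. Fix bases $\mathcal{B}_i$ of size at most $\kappa$. Let $\mathcal{P}$ be the base of all boxes $g=\prod_iU_i$ with $U_i\in\mathcal{B}_i\cup\{X_i\}$ whose support $\operatorname{supp}g=\{i:U_i\neq X_i\}$ is finite. Enumerate $\mathcal{P}=\{g_\alpha:\alpha<\lambda\}$ with $\lambda\le\kappa$. Choose recursively $i(\alpha)\in J$ outside $\operatorname{supp}g_\alpha\cup\{i(\gamma):\gamma<\alpha\}$; fewer than $\kappa$ indices are excluded at each step. The sets $g_\alpha^\varepsilon=\{x\in g_\alpha:x_{i(\alpha)}\in W^\varepsilon_{i(\alpha)}\}$, $\varepsilon<2$, are open and nonempty, and $g_\alpha=g^0_\alpha\cup g^1_\alpha$, so they form a base. If $g\in\mathcal{P}$ and $g\subseteq g^\varepsilon_\alpha$, then the projection of $g$ to the coordinate $i(\alpha)$ is not onto, so $i(\alpha)\in\operatorname{supp}g$. As $\alpha\mapsto i(\alpha)$ is injective, $g$ lies in finitely many of the sets $g^\varepsilon_\alpha$. Each $g^\varepsilon_\alpha$ contains some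 $g\in\mathcal{P}$, and Lemma~\ref{lem:open}(b) applies.
\end{proof}

The lemma gives $\operatorname{Nt}(2^\kappa\times(\kappa+1))=\omega$, the factors $2=\{0\}\cup\{1\}$ being the ones that split.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
The space $\kappa+1$ has a base of size $\kappa$ and is the union of the proper open subsets $\{0\}$ and $(\kappa+1)\setminus\{0\}$. Apply Lemma~\ref{lem:split} and Example~\ref{ex:ordinal}.
\end{proof}

\subsection{The diagonal}

An \emph{open box} in $X^n$ is a nonempty set $U_1\times\dots\times U_n$ with all $U_i$ open in $X$.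

\begin{lemma}\label{lem:diagonal}
Let $1\le n<\omega$ and let $\kappa$ be infinite. If $X^n$ has a $\kappa^{op}$-like base consisting of open boxes, then $\operatorname{Nt}(X)\le\kappa$.
\end{lemma}

\begin{proof}
Let $\mathcal{R}'$ be such a base and let $\mathcal{C}$ be the family of nonempty sets $U_1\cap\dots\cap U_n$ with $\prod_iU_i\in\mathcal{R}'$. If $x\in O$ and $O$ is open, some box in $\mathcal{R}'$ satisfies $(x,\dots,x)\in\prod_iU_i\subseteq O^n$, and then $x\in\bigcap_iU_i\subseteq O$. So $\mathcal{C}$ is a base of $X$. If $W\in\mathcal{C}$ and $W\subseteq\bigcap_iU_i$, then $W^n\subseteq\prod_iU_i$, and fewer than $\kappa$ members of $\mathcal{R}'$ contain the nonempty open set $W^n$ by Lemma~\ref{lem:open}(a). So fewer than $\kappa$ members of $\mathcal{C}$ contain $W$.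
\end{proof}

Together with the proof of Lemma~\ref{lem:product} this shows: $\operatorname{Nt}(X^2)=\operatorname{Nt}(X)$ if and only if $X^2$ has a base of open boxes of Noetherian type $\operatorname{Nt}(X^2)$.

For an arbitrary open $V\subseteq X^2$ the trace $D=\{x:(x,x)\in V\}$ is still open, and the traces of a base still form a base. The step that fails is the last one: $W\subseteq D$ does not imply $W^2\subseteq V$. When there are only countably many sets $W$ to watch, the failure can be repaired by cutting each trace into finitely many pieces, the $k$-th trace being cut so as to handle the first $k+1$ sets.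

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Let $X$ be second countable. Then $\operatorname{Nt}(X^2)\le\operatorname{Nt}(X)\le\omega_1$, so it suffices to assume that $X^2$ has an OIF base and to find one for $X$. Every base of a second countable space contains a countable base, and a subfamily of an OIF family is OIF. So $X^2$ has a countable OIF base. If it is finite, then $X^2$, and hence $X$, has finitely many open sets and there is nothing to prove. So let $\{V_k:k<\omega\}$ be an OIF base of $X^2$, listed without repetition, and let $\{G_l:l<\omega\}$ be a base of $X$.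

Put $D_k=\{x:(x,x)\in V_k\}$ and $L_k=\{l\le k:G_l^2\not\subseteq V_k\}$. For $l\in L_k$ pick $(p^0_{k,l},p^1_{k,l})\in G_l^2\setminus V_k$. For each of the finitely many functions $c:L_k\to2$ let
\[A_{k,c}=\bigcup\{O\text{ open}:O^2\subseteq V_k\text{ and }p^{c(l)}_{k,l}\notin O\text{ for all }l\in L_k\}.\]
Then $A_{k,c}\subseteq D_k$, and the $A_{k,c}$ cover $D_k$: a point $x\in D_k$ has an open neighborhood $O$ with $O^2\subseteq V_k$, and for each $l\in L_k$ the set $O$ omits $p^0_{k,l}$ or $p^1_{k,l}$, since otherwise $(p^0_{k,l},p^1_{k,l})\in O^2\subseteq V_k$; this defines a $c$ with $O\subseteq A_{k,c}$. Given $x\in G$ with $G$ open, choose $k$ with $(x,x)\in V_k\subseteq G^2$; then $x\in A_{k,c}\subseteq D_k\subseteq G$ for some $c$. So the nonempty $A_{k,c}$ form a base of $X$.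

Fix $l$ and suppose $G_l\subseteq A_{k,c}$. Then $l\notin L_k$, for otherwise $p^{c(l)}_{k,l}\in G_l\setminus A_{k,c}$. So $k<l$ or $G_l^2\subseteq V_k$. By Lemma~\ref{lem:open}(a) this holds for finitely many $k$, and each $k$ has finitely many $c$. Every nonempty $A_{k,c}$ contains some $G_l$, so the base is OIF by Lemma~\ref{lem:open}(b). In particular a space as in Theorem~\ref{thm:example} does not have countable weight.
\end{proof}

\section{Locally compact spaces}\label{sec:lc}

Throughout this section $X$ is locally compact Hausdorff and $\mathcal{B},\mathcal{R}$ are bases of $X$. For $B\in\mathcal{B}$ let ${\uparrow}B=\{B'\in\mathcal{B}:B\subseteq B'\}$. Note that $B\subseteq B'$ implies ${\uparrow}B'\subseteq{\uparrow}B$.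

\subsection{Allocations and tasks}

We must select from $\mathcal{R}$ a base with no more inclusions than $\mathcal{B}$ has. The plan is to charge every selected set to a member of $\mathcal{B}$ that contains it, and to limit the number of charges to each $B$ by the size of ${\uparrow}B$.

\begin{definition}\label{def:alloc}
An \emph{allocation} on a family $\mathcal{D}\subseteq\mathcal{B}$ is a map $\varphi$ assigning to each $B\in\mathcal{D}$ a family $\varphi(B)\subseteq\mathcal{R}$ such that
\begin{enumerate}
\item[(A1)] $R\subseteq B$ for all $R\in\varphi(B)$;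
\item[(A2)] $\varphi(B)$ is finite if $|{\uparrow}B|\le\omega$, and $|\varphi(B)|\le|{\uparrow}B|$ otherwise.
\end{enumerate}
We put $\mathcal{R}_\varphi=\bigcup_{B\in\mathcal{D}}\varphi(B)$.
\end{definition}

\begin{lemma}\label{lem:count}
If $\varphi$ is an allocation, then $\mathcal{R}_\varphi$ is $\kappa^{op}$-like for every infinite $\kappa$ for which $\mathcal{B}$ is.
\end{lemma}

\begin{proof}
Let $R_0\in\mathcal{R}_\varphi$, pick $B_0\in\mathcal{B}$ with $B_0\subseteq R_0$, and let $\tau=|{\uparrow}B_0|<\kappa$. If $R_0\subseteq R\in\varphi(B)$, then $B_0\subseteq B$ by (A1), so $B\in{\uparrow}B_0$ and $|{\uparrow}B|\le\tau$. The number of supersets of $R_0$ in $\mathcal{R}_\varphi$ is therefore at most the sum of the $|\varphi(B)|$ over at most $\tau$ sets $B$ with $|{\uparrow}B|\le\tau$. By (A2) this sum is finite if $\tau$ is finite, at most $\omega$ if $\tau=\omega$, and at most $\tau\cdot\tau=\tau$ if $\tau>\omega$. In each case it is below $\kappa$.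
\end{proof}

It remains to find an allocation for which $\mathcal{R}_\varphi$ is a base. There may be far too many pairs (point, neighborhood) to serve one at a time, and compactness is what groups them. A \emph{task} is a pair $(C,O)$ with $C$ compact, $O$ open and $C\subseteq O\subseteq X$. An allocation $\varphi$ \emph{completes} $(C,O)$ if $C\subseteq\bigcup\{R\in\mathcal{R}_\varphi:R\subseteq O\}$. Since in a locally compact Hausdorff space the compact neighborhoods of a point form a neighborhood base, and compact sets are closed, we have:
\begin{enumerate}
\item[(LC)] if $y\in O$ and $O$ is open, there are $B_1,B_2\in\mathcal{B}$ with $y\in B_1\subseteq\overline{B_1}\subseteq B_2\subseteq O$ and $\overline{B_1}$ compact.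
\end{enumerate}
Call a task of the form $(\overline{B_1},B_2)$ with $B_1,B_2\in\mathcal{B}$ \emph{basic}. By (LC), if $\varphi$ completes all basic tasks, then $\mathcal{R}_\varphi$ is a base of $X$.

\subsection{Countably many tasks}

A single task needs finitely many members of $\mathcal{R}$. With countably many tasks, we charge each task to members of $\mathcal{B}$ that have not been charged before. Later we shall have to do this while avoiding a family $M$ of members of $\mathcal{B}$ that may no longer be used at all; at first reading take $M=\emptyset$.

Call $M\subseteq\mathcal{B}$ \emph{up-closed} if $B\in M$ implies ${\uparrow}B\subseteq M$. Equivalently, every member of $\mathcal{B}$ that is contained in a member of $\mathcal{B}\setminus M$ lies in $\mathcal{B}\setminus M$. For up-closed $M$ put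
\[G_M=\{x\in X:\text{every }B\in\mathcal{B}\text{ with }x\in B\text{ is in }M\}=X\setminus\bigcup(\mathcal{B}\setminus M).\]
This is a closed set, and $G_\emptyset=\emptyset$. The points of $G_M$ are those that cannot be served once $M$ is forbidden.

\begin{lemma}\label{lem:union}
If $M$ and $M'$ are up-closed, then so is $M\cup M'$, and $G_{M\cup M'}=G_M\cup G_{M'}$.
\end{lemma}

\begin{proof}
Up-closedness and the inclusion $\supseteq$ follow from the definitions. If $y\notin G_M\cup G_{M'}$, take $B_1\in\mathcal{B}\setminus M$ and $B_2\in\mathcal{B}\setminus M'$ containing $y$, and $B\in\mathcal{B}$ with $y\in B\subseteq B_1\cap B_2$. Then $B\notin M$ and $B\notin M'$, so $y\notin G_{M\cup M'}$.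
\end{proof}

\begin{lemma}\label{lem:step}
Let $M$ be up-closed, let $(C,O)$ be a task with $C\cap G_M=\emptyset$, and let $\mathcal{U}\subseteq\mathcal{B}$ be finite. There is a finite set $F$ of pairs $(B,R)\in(\mathcal{B}\setminus M)\times\mathcal{R}$ such that the sets $R$ cover $C$, and for each pair $R\subseteq B\subseteq O$ and $B$ is either a singleton or not in $\mathcal{U}$.
\end{lemma}

\begin{proof}
By compactness of $C$ it suffices to find for each $y\in C$ such a pair with $y\in R$. As $y\notin G_M$, there is $B_0\in\mathcal{B}\setminus M$ with $y\in B_0$, and no member of $\mathcal{B}$ inside $B_0$ is in $M$. If $y$ is isolated, take $R=B=\{y\}$, which belongs to both bases. Otherwise every $U\in\mathcal{U}$ containing $y$ contains a point $x_U\neq y$. Finite sets are closed, so there is $B\in\mathcal{B}$ with $y\in B\subseteq(B_0\cap O)\setminus\{x_U:y\in U\in\mathcal{U}\}$. This $B$ differs from each $U\in\mathcal{U}$, either at $x_U$ or at $y$. Take $R\in\mathcal{R}$ with $y\in R\subseteq B$.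
\end{proof}

\begin{lemma}\label{lem:countable}
Let $M$ be up-closed and let $(C_n,O_n)$, $n<\omega$, be tasks with $C_n\cap G_M=\emptyset$. There is an allocation $\varphi$ on $\mathcal{B}\setminus M$, with all $\varphi(B)$ finite, which completes every $(C_n,O_n)$.
\end{lemma}

\begin{proof}
Let $\mathcal{U}_0=\emptyset$. Given the finite family $\mathcal{U}_n$, let $F_n$ be as in Lemma~\ref{lem:step} for $(C_n,O_n)$ and $\mathcal{U}_n$, and add to $\mathcal{U}_n$ all first coordinates of pairs in $F_n$ to obtain $\mathcal{U}_{n+1}$. Let $\varphi(B)=\{R:(B,R)\in F_n\text{ for some }n\}$. A set $B$ that is not a singleton occurs in at most one $F_n$, and for a singleton $B$ we have $\varphi(B)\subseteq\{B\}$. So every $\varphi(B)$ is finite, and $F_n$ completes the $n$-th task.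
\end{proof}

With $M=\emptyset$ this proves Theorem~\ref{thm:bases} when $\mathcal{B}$ is countable, since then there are countably many basic tasks.

\subsection{Elementary submodels}

With uncountably many tasks we proceed in blocks, and each block must be closed under all the constructions used in the proof. Elementary submodels provide such blocks at no cost. For a regular uncountable cardinal $\theta$, let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. It is transitive, and every subset of $H(\theta)$ of size less than $\theta$ is an element of $H(\theta)$. We fix $\theta$ so large that $H(\theta)$ contains $X$ and its first three iterated power sets. Then all subsets of $X$, all families of such subsets and all maps between elements of $H(\theta)$ are in $H(\theta)$, so statements such as ``$C$ is compact'', ``$C$ is the closure of $B$'' or ``$|S|\le|S'|$'' mean the same in $(H(\theta),\in)$ as in the universe; the topology of $X$ is definable from $\mathcal{B}$. We write $N\prec H(\theta)$ if $N\subseteq H(\theta)$ and every first-order statement with parameters in $N$ holds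 in $(N,\in)$ exactly when it holds in $(H(\theta),\in)$. We use the following standard facts.
\begin{enumerate}
\item[(E1)] Every countable subset of $H(\theta)$ is contained in a countable $N\prec H(\theta)$.
\item[(E2)] The union of a nonempty $\subseteq$-chain of elementary submodels of $H(\theta)$ is an elementary submodel of $H(\theta)$.
\item[(E3)] Let $N\prec H(\theta)$. If $H(\theta)$ contains an object with a first-order property whose parameters are in $N$, then $N$ contains such an object. In particular everything definable in $H(\theta)$ from elements of $N$ is in $N$, every finite subset of $N$ is an element of $N$, and $\omega\subseteq N$.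
\item[(E4)] Let $N\prec H(\theta)$. If $S\in N$ and $|S|\le\mu\subseteq N$ for a cardinal $\mu$, then $S\subseteq N$. In particular finite elements of $N$ are subsets of $N$.
\end{enumerate}
For (E4), let $S\neq\emptyset$; by (E3), $N$ contains a surjection $f:|S|\to S$, and $f(\alpha)\in N$ for every $\alpha\in|S|\subseteq N$.

\subsection{Layered models}

Consider the first uncountable case, $|\mathcal{B}|=\omega_1$. Cover $\mathcal{B}$ by an increasing chain of countable models $N_\zeta$, $\zeta<\omega_1$, and treat the tasks in $N_{\zeta+1}$ by Lemma~\ref{lem:countable}, charging them to members of $N_{\zeta+1}\cap\mathcal{B}$. A set $B$ with ${\uparrow}B$ uncountable may be charged in all $\omega_1$ blocks without violating (A2). A set $B$ with ${\uparrow}B$ countable has a finite allowance, so we retire it as soon as it has appeared: in block $\zeta+1$ we forbid the family $N^*_\zeta$ of all $B\in N_\zeta\cap\mathcal{B}$ with ${\uparrow}B$ countable. This family is up-closed by (E4). The price is that block $\zeta+1$ serves only tasks that miss $G_{N^*_\zeta}$.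

Two examples show the extremes; let $N$ be a countable model and $\delta=N\cap\omega_1$, which is a countable ordinal by (E4). For $2^{\omega_1}$ with the base of cylinders, $N^*$ consists of the cylinders $[s]$ with $\operatorname{dom}s\subseteq\delta$, and $G_{N^*}=\emptyset$ because every point lies in a cylinder with domain $\{\delta\}$. For $\omega_1\times2^\omega$, with $\omega_1$ discrete and the base of sets $\{\alpha\}\times[s]$, the family $N^*$ consists of the basic sets with $\alpha<\delta$, and $G_{N^*}=\delta\times2^\omega$.

So there are two difficulties. A point of $G_{N^*_\zeta}$ can never be served again, and we must show that it was served earlier, for all of its neighborhoods. A point $y\notin G_{N^*_\zeta}$ may belong to a task that meets $G_{N^*_\zeta}$, and we must find a smaller task around $y$ that misses this set and belongs to $N_{\zeta+1}$, although $y$ itself need not belong to $N_{\zeta+1}$. Both are resolved by the same observation: all basic neighborhoods of a point of $G_{N^*_\zeta}$ are elements of $N_\zeta$.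

For $|\mathcal{B}|=\omega_2$ the blocks have size $\omega_1$, each block $N_{\zeta+1}$ must itself be the union of a chain of countable models, and each of these must know the family retired at stage $\zeta$, hence must contain $N_\zeta$ as an element. This leads to a recursive definition.

For each uncountable cardinal $\mu<\theta$ fix a sequence $\langle\mu_\zeta:\zeta<\operatorname{cf}\mu\rangle$ of infinite cardinals below $\mu$. If $\mu=\rho^+$, let $\mu_\zeta=\rho$ for all $\zeta$. If $\mu$ is a limit cardinal, let the sequence be strictly increasing and continuous with supremum $\mu$. In both cases the sequence is nondecreasing, $\mu_\zeta=\sup_{\eta<\zeta}\mu_\eta$ for limit $\zeta$, and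
\begin{equation}\label{eq:index}
|\zeta|\le\mu_\zeta\qquad(\zeta<\operatorname{cf}\mu),
\end{equation}
because $\zeta<\rho^+$ in the first case and because a strictly increasing sequence of ordinals satisfies $\mu_\zeta\ge\zeta$ in the second.

\begin{definition}\label{def:layered}
For finite $a\subseteq H(\theta)$ and infinite cardinals $\mu<\theta$ we define, by recursion on $\mu$, when a set $N$ is \emph{$a$-layered of size $\mu$}.
\begin{itemize}
\item For $\mu=\omega$: $N\prec H(\theta)$ is countable and $a\subseteq N$.
\item For $\mu>\omega$: $N=\bigcup_{\zeta<\operatorname{cf}\mu}N_\zeta$, where $\langle N_\zeta\rangle$ is a $\subseteq$-increasing sequence of elements of $H(\theta)$, $N_0$ is $a$-layered of size $\mu_0$, $N_{\zeta+1}$ is $(a\cup\{N_\zeta\})$-layered of size $\mu_{\zeta+1}$, and $N_\zeta=\bigcup_{\eta<\zeta}N_\eta$ for limit $\zeta$.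
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:layered}
\begin{enumerate}
\item[(i)] If $N$ is $a$-layered of size $\mu$, then $a\subseteq N\prec H(\theta)$, $|N|=\mu$ and $\mu\subseteq N$. If $\mu>\omega$, then also $N_\zeta\prec H(\theta)$, $|N_\zeta|=\mu_\zeta$ and $\mu_\zeta\subseteq N_\zeta$ for all $\zeta<\operatorname{cf}\mu$.
\item[(ii)] If $S\subseteq H(\theta)$ and $|S|\le\mu<\theta$, there is an $a$-layered $N\supseteq S$ of size $\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $\mu$, for all $a$ at once. For $\mu=\omega$ use (E3) and (E1). Let $\mu>\omega$.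

(i) We first treat the $N_\zeta$, by induction on $\zeta$. For $\zeta=0$ and for successors the claims are the induction hypothesis on $\mu$. For limit $\zeta$, (E2) gives $N_\zeta\prec H(\theta)$, \eqref{eq:index} gives $|N_\zeta|\le|\zeta|\cdot\mu_\zeta=\mu_\zeta$, and $\mu_\zeta=\bigcup_{\eta<\zeta}\mu_\eta\subseteq N_\zeta$. Now $a\subseteq N_0\subseteq N$, $N\prec H(\theta)$ by (E2), and $|N|\le\operatorname{cf}\mu\cdot\mu=\mu$. It remains to show $\mu\subseteq N$. If $\mu$ is a limit cardinal, $\mu=\bigcup_\zeta\mu_\zeta\subseteq N$. Let $\mu=\rho^+$. Every $\alpha\in N_\zeta\cap\rho^+$ has $|\alpha|\le\rho\subseteq N_\zeta$, so $\alpha\subseteq N_\zeta$ by (E4). Hence $\delta_\zeta=N_\zeta\cap\rho^+$ is an ordinal, and $\delta_\zeta<\rho^+$ since $|N_\zeta|=\rho$. It is definable from $N_\zeta$, as $\delta_\zeta=N_\zeta\cap|N_\zeta|^+$, so $\delta_\zeta\in N_{\zeta+1}\cap\rho^+=\delta_{\zeta+1}$. Thus $\langle\delta_\zeta:\zeta<\rho^+\rangle$ is strictly increasing, and $\rho^+=\bigcup_\zeta\delta_\zeta\subseteq N$.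

(ii) List $S\cup\{\emptyset\}=\{s_\alpha:\alpha<\mu\}$. Let $S_\zeta=\{s_\alpha:\alpha<\zeta\}$ if $\mu=\rho^+$ and $S_\zeta=\{s_\alpha:\alpha<\mu_\zeta\}$ otherwise; then $|S_\zeta|\le\mu_\zeta$, and $S\subseteq\bigcup_\zeta S_{\zeta+1}$. By the induction hypothesis choose $N_0$, then $N_{\zeta+1}\supseteq N_\zeta\cup S_{\zeta+1}$ as Definition~\ref{def:layered} requires, and take unions at limits. The computation in (i) shows $|N_\zeta|=\mu_\zeta$ at every stage, so $N_\zeta\in H(\theta)$ and $|N_\zeta\cup S_{\zeta+1}|\le\mu_{\zeta+1}$, and the recursion can continue.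
\end{proof}

\subsection{The main induction}

\begin{proposition}\label{prop:main}
Let $a\subseteq H(\theta)$ be finite with $X,\mathcal{B},\mathcal{R}\in a$, let $M\subseteq\mathcal{B}$ be up-closed and definable in $H(\theta)$ from elements of $a$, and let $N$ be $a$-layered of size $\mu$. Then there is an allocation on $(N\cap\mathcal{B})\setminus M$ which completes every task $(C,O)\in N$ with $C\cap G_M=\emptyset$.
\end{proposition}

\begin{proof}
Induction on $\mu$, for all $a$, $M$, $N$ at once.

\emph{The case $\mu=\omega$.} List the tasks in question as $(C_n,O_n)$, $n<\omega$, with repetitions if necessary; $(\emptyset,X)$ is one of them. Run the recursion in the proof of Lemma~\ref{lem:countable}, keeping $\mathcal{U}_n\subseteq N$. If the finite set $\mathcal{U}_n$ is a subset of $N$, then it is an element of $N$, and so are $\mathcal{B},\mathcal{R},M,C_n,O_n$. By (E3) the set $F_n$ of Lemma~\ref{lem:step} can be chosen in $N$. It is finite, so $F_n\subseteq N$ by (E4), and $\mathcal{U}_{n+1}\subseteq N$. Thus only members of $(N\cap\mathcal{B})\setminus M$ are charged.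

\emph{The case $\mu>\omega$: the allocation.} Let $N=\bigcup_\zeta N_\zeta$ as in Definition~\ref{def:layered}, and let $\Xi=\{-1\}\cup\operatorname{cf}\mu$, with $-1$ as least element and $-1+1=0$. Put $N^*_{-1}=\emptyset$,
\[N^*_\zeta=\{B\in N_\zeta\cap\mathcal{B}:|{\uparrow}B|\le\mu_\zeta\}\quad(\zeta<\operatorname{cf}\mu),\qquad M_\zeta=M\cup N^*_\zeta\quad(\zeta\in\Xi).\]
Each $N^*_\zeta$ is up-closed. Indeed, let $B\in N^*_\zeta$ and $B'\in{\uparrow}B$. Then ${\uparrow}B\in N_\zeta$ and $|{\uparrow}B|\le\mu_\zeta\subseteq N_\zeta$, so $B'\in N_\zeta$ by (E4), and $|{\uparrow}B'|\le|{\uparrow}B|\le\mu_\zeta$. By Lemma~\ref{lem:union}, $M_\zeta$ is up-closed and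
\begin{equation}\label{eq:G}
G_{M_\zeta}=G_M\cup G_{N^*_\zeta}.
\end{equation}
Since $\mu_\zeta=|N_\zeta|$, the family $M_\zeta$ is definable from elements of $a\cup\{N_\zeta\}$ for $\zeta\ge0$, and $M_{-1}=M$ is definable from elements of $a$. So the induction hypothesis applies to $N_{\zeta+1}$ and $M_\zeta$ for every $\zeta\in\Xi$, and yields an allocation $\varphi_\zeta$ on $(N_{\zeta+1}\cap\mathcal{B})\setminus M_\zeta$ completing all tasks in $N_{\zeta+1}$ that miss $G_{M_\zeta}$. For $B\in(N\cap\mathcal{B})\setminus M$ put
\[\varphi(B)=\bigcup_{\zeta\in\Xi_B}\varphi_\zeta(B),\qquad\Xi_B=\{\zeta\in\Xi:B\in N_{\zeta+1}\setminus M_\zeta\}.\]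
Then (A1) is inherited from the $\varphi_\zeta$, and $\mathcal{R}_{\varphi_\zeta}\subseteq\mathcal{R}_\varphi$ for all $\zeta$, because the domain of $\varphi_\zeta$ is contained in that of $\varphi$.

\emph{Verification of} (A2). Let $\tau=|{\uparrow}B|$. If $\zeta<\xi$ are in $\Xi_B$, then $B\in N_{\zeta+1}\subseteq N_\xi$ and $B\notin N^*_\xi$, so $\tau>\mu_\xi$. If $\tau\le\omega$, this is impossible, so $|\Xi_B|\le1$ and $\varphi(B)$ is finite. If $\tau>\omega$, every element $\xi$ of $\Xi_B$ other than the least satisfies $|\xi|\le\mu_\xi<\tau$ by \eqref{eq:index}, hence $\xi<\tau$. So $|\Xi_B|\le\tau$ and $|\varphi(B)|\le\tau\cdot\tau=\tau$.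

\emph{Trimming a task.} We claim:
\begin{enumerate}
\item[$(*)$] if $\zeta\in\Xi$, $(C,O)\in N_{\zeta+1}$ is a task with $C\cap G_M=\emptyset$, and $y\in C\setminus G_{M_\zeta}$, then $y\in R\subseteq O$ for some $R\in\mathcal{R}_{\varphi_\zeta}$.
\end{enumerate}
By \eqref{eq:G}, $K=C\cap G_{M_\zeta}$ equals $C\cap G_{N^*_\zeta}$. This set is compact and omits $y$; for $\zeta=-1$ it is empty. For $z\in K$ choose $B_z\in\mathcal{B}$ with $z\in B_z$ and $y\notin B_z$. Since $z\in G_{N^*_\zeta}$, we have $B_z\in N^*_\zeta\subseteq N_{\zeta+1}$. Let $\mathcal{U}$ be a finite cover of $K$ by such sets. It is a finite subset of $N_{\zeta+1}$, hence an element, so $C'=C\setminus\bigcup\mathcal{U}$ is in $N_{\zeta+1}$. The set $C'$ is compact, contains $y$ and misses $G_{M_\zeta}$. So $\varphi_\zeta$ completes the task $(C',O)\in N_{\zeta+1}$, which proves $(*)$.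

\emph{Completing the tasks.} Let $(C,O)\in N$ be a task with $C\cap G_M=\emptyset$, and let $y\in C$; so $y\notin G_M=G_{M_{-1}}$. We find $R\in\mathcal{R}_\varphi$ with $y\in R\subseteq O$.

Suppose first that $y\notin G_{M_\zeta}$ for all $\zeta\in\Xi$. Take $\zeta$ with $(C,O)\in N_{\zeta+1}$ and apply $(*)$.

Otherwise let $\zeta\ge0$ be least with $y\in G_{M_\zeta}$. The task $(C,O)$ may appear only after stage $\zeta$, so we replace it by a basic task that appeared before. By \eqref{eq:G}, $y\in G_{N^*_\zeta}$. By (LC) there are $B_1,B_2\in\mathcal{B}$ with $y\in B_1\subseteq\overline{B_1}\subseteq B_2\subseteq O\setminus G_M$ and $\overline{B_1}$ compact. Both sets contain $y$, so both are in $N^*_\zeta\subseteq N_\zeta$. There is $\eta\in\Xi$ with $\eta<\zeta$ and $B_1,B_2\in N_{\eta+1}$: if $\zeta$ is $0$ or a successor, take $\eta$ with $\eta+1=\zeta$, and if $\zeta$ is a limit, use $N_\zeta=\bigcup_{\eta<\zeta}N_\eta$. Then $y\notin G_{M_\eta}$ by the minimality of $\zeta$, the task $(\overline{B_1},B_2)$ is in $N_{\eta+1}$, and $\overline{B_1}\cap G_M=\emptyset$. By $(*)$ there is $R\in\mathcal{R}_{\varphi_\eta}$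 with $y\in R\subseteq B_2\subseteq O$.
\end{proof}

\subsection{Subbases of optimal type and finite powers}

\begin{proof}[Proof of Theorem~\ref{thm:bases}]
Let $\mu=\max(\omega,|\mathcal{B}|)$, $a=\{X,\mathcal{B},\mathcal{R}\}$ and $M=\emptyset$, so that $G_M=\emptyset$. By Lemma~\ref{lem:layered}(ii) there is an $a$-layered $N\supseteq\mathcal{B}$ of size $\mu$. Every basic task is definable from two elements of $\mathcal{B}$ and from $a$, so it is in $N$. The allocation $\varphi$ of Proposition~\ref{prop:main} completes all basic tasks, so $\mathcal{R}'=\mathcal{R}_\varphi$ is a base, and Lemma~\ref{lem:count} gives the bound on supersets. For the last sentence of the theorem let $\mathcal{B}$ be a base of Noetherian type $\operatorname{Nt}(X)$; then $\mathcal{R}'$ has Noetherian type at most, and hence equal to, $\operatorname{Nt}(X)$.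
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:power}]
Lemma~\ref{lem:product} gives $\operatorname{Nt}(X^n)\le\operatorname{Nt}(X)$. The space $X^n$ is locally compact Hausdorff, so by Theorem~\ref{thm:bases} its base of all open boxes contains a base of Noetherian type $\kappa=\operatorname{Nt}(X^n)$. Lemma~\ref{lem:diagonal} gives $\operatorname{Nt}(X)\le\kappa$.
\end{proof}

\begin{remark}\label{rem:hyp}
Compactness of tasks is used in Lemma~\ref{lem:step}, to stay within a finite allowance, and in $(*)$, where the cover $\mathcal{U}$ must be finite in order to be an element of the model. These two places also use that points are closed. Local compactness and the Hausdorff axiom enter through (LC). Some hypothesis is needed: for the $T_1$ space $X$ of Theorem~\ref{thm:example} the square has an OIF base, but its base of open boxes contains none, by Lemma~\ref{lem:diagonal}. Finiteness of $n$ is used in Lemma~\ref{lem:diagonal}, where $W^n$ must be open.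
\end{remark}

\section{A space whose square has smaller Noetherian type}\label{sec:example}

\subsection{Covers of $\omega_1$ and of $\omega_1^2$}

The counterexample rests on a difference between $\omega_1$ and $\omega_1^2$ that can be stated without topology. Say that $Q\subseteq\omega_1$ \emph{captures} $j\in\omega_1$ if $Q$ contains $j$ and some $y\neq j$. Say that $Q\subseteq\omega_1^2$ \emph{captures} $(j,j')$ if $Q$ contains $(j,j')$, some $(j,y)$ with $y\neq j'$, and some $(z,j')$ with $z\neq j$.

For each $\alpha<\omega_1$ fix an injection $h_\alpha:\{\xi:\xi\le\alpha\}\to\omega$, and put $h(\alpha,\xi)=h(\xi,\alpha)=h_\alpha(\xi)$ for $\xi\le\alpha$. So $h:\omega_1^2\to\omega$ is symmetric and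
\begin{enumerate}
\item[(H)] for all $\alpha<\omega_1$ and $m<\omega$ there is at most one $\xi\le\alpha$ with $h(\alpha,\xi)=m$.
\end{enumerate}
Define subsets of $\omega_1^2$ by
\begin{gather*}
Q^1_m=\{(z,y):y\le z,\ h(z,y)=m\},\qquad Q^2_m=\{(z,y):z<y,\ h(z,y)=m\},\\
Q^\infty_n=\{(z,y):h(z,y)\ge n\},
\end{gather*}
and let $\mathcal{Q}_n=\{Q^1_m,Q^2_m:m<n\}\cup\{Q^\infty_n\}$, a finite cover of $\omega_1^2$.

\begin{lemma}\label{lem:capture}
\begin{enumerate}
\item[(a)] If $\mathcal{Q}$ is a countable cover of $\omega_1$, then all but countably many $j$ are captured by a member of $\mathcal{Q}$.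
\item[(b)] If $(j,j')$ is captured by a member of $\mathcal{Q}_n$, then $n\le h(j,j')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If no member captures $j$, then $\{j\}\in\mathcal{Q}$. (b) By (H), $Q^1_m$ contains at most one pair with a given first coordinate and $Q^2_m$ at most one pair with a given second coordinate, so these sets capture nothing. If $Q^\infty_n$ captures $(j,j')$, it contains $(j,j')$.
\end{proof}

Thus for any sequence of finite covers of $\omega_1$ almost every $j$ is captured at every stage, whereas for the covers $\mathcal{Q}_n$ of $\omega_1^2$ every pair is captured at finitely many stages only. Covers by rectangles cannot do this: a rectangle $Q'\times Q''$ containing $(j,j')$ captures it unless $Q'=\{j\}$ or $Q''=\{j'\}$. We now build a space in which ``captures $j$'' becomes ``contains a large open set labeled $j$''. The covers $\mathcal{Q}_n$ will then play, in $X^2$, the role of the reserved coordinates in Lemma~\ref{lem:split}.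

\subsection{The space}

Let $T=\omega_1^{<\omega}$ be the tree of finite sequences of countable ordinals and let $Z=\omega_1^\omega$. We write $|t|$ for the length of $t$, $t|k$ and $x|k$ for initial segments of length $k$, $t^{\frown}y$ for $t$ followed by $y$, and $(e)$, $(e,z)$ for sequences of length one and two. A \emph{subtree} is a nonempty $\beta\subseteq T$ closed under initial segments. It is \emph{well-founded} if no $x\in Z$ has $x|n\in\beta$ for all $n$. Fix a family $\mathbb{T}$ of subtrees such that every well-founded subtree is contained in a member of $\mathbb{T}$. We shall use two choices: $\mathbb{T}=\{T\}$, and $\mathbb{T}$ the family of all well-founded subtrees. At first reading take $\mathbb{T}=\{T\}$ and ignore $\beta$.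

Let $I$ be the set of distinct formal symbols $\nu^{=}_s,\nu^{\neq}_s$ for $s\in T$ (\emph{node symbols}) and $\lambda^{=}_k,\lambda^{\neq}_k$ for $k<\omega$ (\emph{level symbols}). For $t\in T$ and $j<\omega_1$ let $E(t,j)\subseteq I$ be the finite set that contains, for each $k<|t|$,
\[\nu^{=}_{t|k},\ \lambda^{=}_k\quad\text{if }t(k)\neq j,\qquad\qquad\nu^{\neq}_{t|k},\ \lambda^{\neq}_k\quad\text{if }t(k)=j,\]
and nothing else. Read the superscript as an assertion ``$t(k)=j$'' or ``$t(k)\neq j$''; then $E(t,j)$ consists of the symbols whose assertion is false. If $j$ is not an entry of $t$, then $E(t,j)$ equals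
\[E(t)=\{\nu^{=}_{t|k},\lambda^{=}_k:k<|t|\}.\]
Let $X=Z\sqcup(I\times\omega_1\times\mathbb{T})$, and for $t\in T$ put
\[U_t=\{x\in Z:t\subseteq x\}\cup\{(p,j,\beta):t\in\beta,\ p\notin E(t,j)\}.\]
The sets $I\times\{(j,\beta)\}$ are called \emph{sheets}, and a \emph{cell} is a set $D=C\times\{(j,\beta)\}$ with $C\subseteq I$ cofinite. For such $D$ let $\Delta(D)$ be the finite set of $s\in T$ such that $C$ omits $\nu^{=}_s$ or $\nu^{\neq}_s$, and let $\Lambda(D)$ be the finite set of $k<\omega$ such that $C$ omits $\lambda^{=}_k$ or $\lambda^{\neq}_k$. The definitions give two rules.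
\begin{enumerate}
\item[(T1)] Let $(p,j,\beta)\in U_t$ and $k<|t|$. If $p\in\{\nu^{=}_{t|k},\lambda^{=}_k\}$, then $t(k)=j$. If $p\in\{\nu^{\neq}_{t|k},\lambda^{\neq}_k\}$, then $t(k)\neq j$.
\item[(T2)] If a cell $D$ is contained in $U_t$, then $t|k\in\Delta(D)$ for all $k<|t|$.
\end{enumerate}
By (T1), a union of sets $U_t$ with $|t|=n+1$ can contain both $(\lambda^{=}_n,j,\beta)$ and $(\lambda^{\neq}_n,j,\beta)$ only if the set of last entries $t(n)$ captures $j$. This is the purpose of the level symbols. The node symbols, through (T2), let a cell determine up to finitely many choices the parent of any node $t\neq\emptyset$ with $U_t$ containing the cell; this keeps $\operatorname{Nt}(X)$ at most $\omega_1$.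

\begin{lemma}\label{lem:space}
The sets $U_t$ and the cells form a base of a topology on $X$. In this topology:
\begin{enumerate}
\item[(a)] $\{U_{x|n}:n<\omega\}$ is a decreasing neighborhood base at $x\in Z$, and the cells containing a point $w\notin Z$ form a neighborhood base at $w$;
\item[(b)] every nonempty open set contains a cell, and every cell is contained in finitely many cells;
\item[(c)] $X$ is $T_0$ and not Hausdorff; if $\mathbb{T}=\{T\}$, then $X$ has weight $\omega_1$; if all members of $\mathbb{T}$ are well-founded, then $X$ is $T_1$.
\end{enumerate}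
\end{lemma}

\begin{proof}
We have $U_\emptyset=X$. If $t\subseteq t'$, then $E(t,j)\subseteq E(t',j)$, and $t'\in\beta$ implies $t\in\beta$, so $U_{t'}\subseteq U_t$. The trace of $U_t$ on a sheet is a cell or empty, and so is the intersection of two cells. Hence the intersection of a cell with $U_t$ is a cell or empty, and if $t,t'$ are incomparable, then $U_t\cap U_{t'}$ misses $Z$ and is a union of cells. This gives the base and (a).

(b) The initial segments of $t$ form a well-founded subtree, so $t\in\beta$ for some $\beta\in\mathbb{T}$, and $U_t$ contains the cell $(I\setminus E(t,0))\times\{(0,\beta)\}$. A cell $C\times\{(j,\beta)\}$ lies in $2^{|I\setminus C|}$ cells.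

(c) Each sheet is open, misses $Z$, and carries the cofinite topology on an infinite set, which is $T_1$ and not Hausdorff. So every point $w$ outside $Z$ has, for each other point of $X$, a neighborhood missing it. If $x\neq x'$ are in $Z$, then $x'\notin U_{x|n}$ for large $n$. Hence $X$ is $T_0$, and it is $T_1$ as soon as every $x\in Z$ has, for each $w=(p,j,\beta)$, a neighborhood missing $w$. If $\beta$ is well-founded, pick $n$ with $x|n\notin\beta$; then $U_{x|n}$ misses the sheet of $w$. If $\mathbb{T}=\{T\}$, the base has size $\omega_1$, and the weight is uncountable because the sets $U_{(e)}\cap Z$, $e<\omega_1$, are disjoint, nonempty and open in the subspace $Z$.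
\end{proof}

By Lemma~\ref{lem:space}(c), Theorem~\ref{thm:example} follows from the next proposition, whose three parts are proved in the remaining subsections.

\begin{proposition}\label{prop:example}
For every family $\mathbb{T}$ as above: {\rm(a)} $\operatorname{Nt}(X)\le\omega_1$; {\rm(b)} $\operatorname{Nt}(X^2)=\omega$; {\rm(c)} $\operatorname{Nt}(X)>\omega$.
\end{proposition}

\subsection{A base in countably many layers}

The sets $U_t$ themselves have too many inclusions with the cells. Consider a sheet $(j,\beta)$ where $\beta$ contains all children $t^{\frown}y$ of $t$. For $y\neq j$ the set $E(t^{\frown}y,j)=E(t,j)\cup\{\nu^{=}_t,\lambda^{=}_{|t|}\}$ does not depend on $y$, so one cell lies in uncountably many $U_{t^{\frown}y}$. Siblings must be merged. Merging all of them gains nothing: on this sheet $\bigcup_yU_{t^{\frown}y}$ omits only $E(t^{\frown}j,j)\cap E(t^{\frown}y,j)=E(t,j)$, where $y\neq j$, so it has the same trace as $U_t$, and the problem has moved up one level. We therefore merge the children of $t$ into countably many groups, chosen so that a group containing $t^{\frown}j$ determines the last entry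 of $t$ from $j$.

Let $e(t)$ be the last entry of $t\neq\emptyset$, and $e(\emptyset)=0$. For $t\in T$ and $n<\omega$ put
\begin{align*}
S(t,n)&=\bigcup\{U_{t^{\frown}y}:y<e(t),\ h(e(t),y)=n\},\\
P(t,n)&=\bigcup\{U_{t^{\frown}y}:y\ge e(t),\ h(y,e(t))=n\}.
\end{align*}
By (H), $S(t,n)$ is empty or a single set $U_{t^{\frown}y}$. Let $\mathcal{A}_n$ be the family of all nonempty $S(t,n)$ and $P(t,n)$, $t\in T$.

\begin{lemma}\label{lem:layers}
\begin{enumerate}
\item[(a)] $\bigcup_n\mathcal{A}_n$ contains a neighborhood base at each point of $Z$.
\item[(b)] For each $n$, every cell is contained in finitely many members of $\mathcal{A}_n$.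
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in Z$, $k<\omega$, $t=x|k$, $y=x(k)$ and $n=h(e(t),y)$. Then $x\in U_{t^{\frown}y}$, so $x\in S(t,n)\subseteq U_t$ if $y<e(t)$ and $x\in P(t,n)\subseteq U_t$ if $y\ge e(t)$.

(b) Let $D=C\times\{(j,\beta)\}$. We show that $D\subseteq S(t,n)$ or $D\subseteq P(t,n)$ holds for finitely many $t$ only. If $D\subseteq S(t,n)=U_{t^{\frown}y}$, then $t\in\Delta(D)$ by (T2). Let $D\subseteq P(t,n)$, and discard the finitely many $t\in\Delta(D)\cup\{\emptyset\}$. Write $t=r^{\frown}e$. As $D\subseteq U_t$, (T2) gives $r\in\Delta(D)$, so there are finitely many possible $r$. As $t\notin\Delta(D)$, the point $(\nu^{=}_t,j,\beta)$ is in $D$, so it is in $U_{t^{\frown}y}$ for some $y\ge e$ with $h(y,e)=n$. By (T1), $y=j$. So $e\le j$ and $h(j,e)=n$, which determines $e$ by (H).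
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:example}(a)]
The family $\bigcup_n\mathcal{A}_n$ together with the cells is a base. A cell lies in countably many of its members, by Lemmas~\ref{lem:layers}(b) and~\ref{lem:space}(b), and every member contains a cell. By Lemma~\ref{lem:open}(b) the base is $\omega_1^{op}$-like.
\end{proof}

\subsection{An OIF base of the square}

Each layer $\mathcal{A}_n$ has finite multiplicity over every cell; what is missing for an OIF base is a way to bound $n$. In $X^2$ the covers $\mathcal{Q}_n$ supply it. For $Q\subseteq\omega_1^2$ let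
\[V(n,Q)=\bigcup\{U_t\times U_{t'}:|t|=|t'|=n+1,\ (t(n),t'(n))\in Q\},\]
and let $\mathcal{V}_n=\{V(n,Q):Q\in\mathcal{Q}_n\}$. This is a finite family of open subsets of $X^2$. It covers $Z^2$, since $(x,x')\in V(n,Q)$ whenever $(x(n),x'(n))\in Q$.

\begin{lemma}\label{lem:V}
Let $D,D'$ be cells. Then $D\times D'$ is contained in a member of $\mathcal{V}_n$ for finitely many $n$ only.
\end{lemma}

\begin{proof}
Let $D,D'$ lie on the sheets $(j,\beta)$ and $(j',\beta')$. Suppose $D\times D'\subseteq V(n,Q)$ with $Q\in\mathcal{Q}_n$ and $n\notin\Lambda(D)\cup\Lambda(D')$. Then $D$ contains $w^{=}=(\lambda^{=}_n,j,\beta)$ and $w^{\neq}=(\lambda^{\neq}_n,j,\beta)$, and $D'$ contains $v^{=}=(\lambda^{=}_n,j',\beta')$ and $v^{\neq}=(\lambda^{\neq}_n,j',\beta')$. Each of the points $(w^{=},v^{=})$, $(w^{=},v^{\neq})$, $(w^{\neq},v^{=})$ lies in some $U_t\times U_{t'}$ with $|t|=|t'|=n+1$ and $(t(n),t'(n))\in Q$. By (T1) the pair $(t(n),t'(n))$ is $(j,j')$ for the first point, $(j,y)$ with $y\neq j'$ for the second, and $(z,j')$ with $z\neq j$ for the third. So $Q$ captures $(j,j')$, and $n\le h(j,j')$ by Lemma~\ref{lem:capture}(b).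
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:example}(b)]
Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$. For a cell $D=C\times\{(j,\beta)\}$ let $\|D\|=|I\setminus C|$. Let $\mathcal{G}$ consist of the nonempty sets among
\begin{enumerate}
\item[(1)] $(A\times A')\cap V$ with $A\in\mathcal{A}_m$, $A'\in\mathcal{A}_{m'}$, $V\in\mathcal{V}_{\langle m,m'\rangle}$, for some $m,m'$;
\item[(2)] $A\times D$ and $D\times A$ with $A\in\mathcal{A}_n$ and $D$ a cell with $\|D\|\ge n$, for some $n$;
\item[(3)] $D\times D'$ with $D,D'$ cells.
\end{enumerate}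
\emph{$\mathcal{G}$ is a base.} Let $(u,u')\in W\times W'$ with $W,W'$ open. If $u,u'\in Z$, choose by Lemma~\ref{lem:layers}(a) sets $A\in\mathcal{A}_m$, $A'\in\mathcal{A}_{m'}$ with $u\in A\subseteq W$, $u'\in A'\subseteq W'$, and then $V\in\mathcal{V}_{\langle m,m'\rangle}$ containing $(u,u')$. If $u\in Z$ and $u'\notin Z$, choose $A\in\mathcal{A}_n$ with $u\in A\subseteq W$, then a cell with $u'\in D\subseteq W'$, and remove finitely many points other than $u'$ from $D$ to get $\|D\|\ge n$. The case $u\notin Z$, $u'\in Z$ is the mirror image. If $u,u'\notin Z$, use a set of type (3).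

\emph{$\mathcal{G}$ is OIF.} Every nonempty open subset of $X^2$ contains a product $K=D_1\times D_2$ of cells, so by Lemma~\ref{lem:open}(b) it suffices to show that such a $K$ lies in finitely many members of $\mathcal{G}$. For type (1), Lemma~\ref{lem:V} leaves finitely many values $\langle m,m'\rangle$, hence finitely many pairs $(m,m')$; for each there are finitely many $V$, and by Lemma~\ref{lem:layers}(b) finitely many $A\supseteq D_1$ in $\mathcal{A}_m$ and $A'\supseteq D_2$ in $\mathcal{A}_{m'}$. For $K\subseteq A\times D$ of type (2), there are finitely many cells $D\supseteq D_2$, then finitely many $n\le\|D\|$, then finitely many $A\supseteq D_1$ in $\mathcal{A}_n$; for $D\times A$ exchange the coordinates. For type (3) use Lemma~\ref{lem:space}(b).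
\end{proof}

\subsection{The space itself has no OIF base}

Suppose that $\mathcal{A}$ is an OIF base of $X$. The idea is that $\mathcal{A}$ must merge siblings into few groups, so that almost every $j$ is captured, as in Lemma~\ref{lem:capture}(a), and the merged set is as large on a sheet labeled $j$ as the neighborhood of the parent. Repeating this from the leaves of a well-founded tree to the first level, we find infinitely many members of $\mathcal{A}$ above one cell.

For $e<\omega_1$ let $\mathcal{A}(e)=\{A\in\mathcal{A}:A\cap Z\neq\emptyset,\ A\subseteq U_{(e)}\}$. These families are pairwise disjoint, because the sets $U_{(e)}\cap Z$ are; this will guarantee that the sets found at the end are distinct. Call $s\in T$ \emph{covered} if $|s|\ge1$ and $U_s\subseteq A$ for some $A\in\mathcal{A}(s(0))$. Every $x\in Z$ lies in some $A\in\mathcal{A}(x(0))$, so some $x|n$ with $n\ge1$ is covered. Let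
\[\beta_0=\{s\in T:\text{no proper initial segment of }s\text{ is covered}\}.\]
This is a subtree containing $\emptyset$ and all $(e)$, $e<\omega_1$. It is well-founded: if $x|n$ is covered, then $x|(n+1)\notin\beta_0$. Fix $\beta\in\mathbb{T}$ with $\beta_0\subseteq\beta$. This is the only place where the hypothesis on $\mathbb{T}$ is used in full, and it explains why sheets attached to well-founded trees suffice: the argument only visits nodes of $\beta_0$. For $A\in\mathcal{A}$ and $j<\omega_1$ let $A_j=\{p\in I:(p,j,\beta)\in A\}$. Then
\begin{equation}\label{eq:trace}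
s\in\beta_0\text{ and }U_s\subseteq A\quad\Longrightarrow\quad A_j\supseteq I\setminus E(s,j)\text{ for all }j.
\end{equation}

\begin{example}\label{ex:depth}
Suppose that $(e)$ is not covered but each $(e,z)$ is, say $U_{(e,z)}\subseteq A^z\in\mathcal{A}(e)$. For $j\neq e$,
\[E((e,z),j)=\{\nu^{=}_\emptyset,\lambda^{=}_0,\nu^{=}_{(e)},\lambda^{=}_1\}\quad(z\neq j),\qquad E((e,j),j)=\{\nu^{=}_\emptyset,\lambda^{=}_0,\nu^{\neq}_{(e)},\lambda^{\neq}_1\}.\]
Fix one $j_0\neq e$. By \eqref{eq:trace} all $A^z$ with $z\neq j_0$ contain the same cell on the sheet $(j_0,\beta)$, so $\sigma=\{A^z:z<\omega_1\}$ is finite. Hence for all but finitely many $j$ there is $z\neq j$ with $A^z=A^j$. For such $j\neq e$ the set $A^j$ contains both $U_{(e,z)}$ and $U_{(e,j)}$, so $A^j_j$ omits at most $\{\nu^{=}_\emptyset,\lambda^{=}_0\}=E((e))$. The symbols of level $1$ have been regained: for almost every $j$ a member of the finite family $\sigma\subseteq\mathcal{A}(e)$ is as large on the sheet $(j,\beta)$ as $U_{(e)}$.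
\end{example}

To iterate this step we need an induction hypothesis that survives it. The single set $A^z$ becomes a family $\mathcal{F}$, and two properties of $A^z$ were used: it is large on almost every sheet, and on the sheet labeled by its own last entry it keeps the symbols with superscript $=$.

Call $t\in\beta_0$ with $|t|\ge1$ \emph{filled} if there are a countable $\mathcal{F}\subseteq\mathcal{A}(t(0))$ and a countable $c\subseteq\omega_1$ such that
\begin{enumerate}
\item[(F1)] for all $A\in\mathcal{F}$ and $k<|t|$: $\nu^{=}_{t|k},\lambda^{=}_k\in A_{t(k)}$;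
\item[(F2)] for every $j\in\omega_1\setminus c$ there is $A\in\mathcal{F}$ with $A_j\supseteq I\setminus E(t)$.
\end{enumerate}

\begin{lemma}\label{lem:filled}
Every $t\in\beta_0$ with $|t|\ge1$ is filled.
\end{lemma}

\begin{proof}
It suffices to show that $t$ is filled provided that all its children in $\beta_0$ are. For then a node that is not filled has a child in $\beta_0$ that is not filled, and iterating yields an infinite branch through the well-founded tree $\beta_0$.

\emph{Case 1: $t$ is covered}, say $U_t\subseteq A\in\mathcal{A}(t(0))$. Let $\mathcal{F}=\{A\}$ and let $c$ be the set of entries of $t$. For $j\notin c$ we have $E(t,j)=E(t)$, so (F2) is \eqref{eq:trace}. For $j=t(k)$ the index $k$ contributes $\nu^{\neq}_{t|k},\lambda^{\neq}_k$ to $E(t,j)$, and other indices contribute symbols with other nodes and levels. So $\nu^{=}_{t|k},\lambda^{=}_k\notin E(t,t(k))$, and (F1) follows from \eqref{eq:trace}.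

\emph{Case 2: $t$ is not covered.} Then $t^{\frown}z\in\beta_0$ for all $z<\omega_1$, so each $t^{\frown}z$ is filled, say by $\mathcal{F}_z\subseteq\mathcal{A}(t(0))$ and $c_z$. We choose countably many children that represent all of them. For finite $\sigma\subseteq\mathcal{A}$ let $Y_\sigma=\{z<\omega_1:\mathcal{F}_z\cap\sigma=\emptyset\}$. Let $c^0=\{0\}$, and let $c^{m+1}$ consist of $c^m$, the sets $c_z$ for $z\in c^m$, and the ordinals $\min Y_\sigma$ for those finite $\sigma\subseteq\bigcup_{z\in c^m}\mathcal{F}_z$ with $Y_\sigma\neq\emptyset$. Put $c=\bigcup_mc^m$ and $\mathcal{F}=\bigcup_{z\in c}\mathcal{F}_z$. Both are countable, and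
\begin{enumerate}
\item[(i)] $c_z\subseteq c$ for all $z\in c$;
\item[(ii)] if $\sigma\subseteq\mathcal{F}$ is finite and $Y_\sigma\neq\emptyset$, then $Y_\sigma\cap c\neq\emptyset$.
\end{enumerate}
Condition (F1) for $t$ is (F1) for the $t^{\frown}z$ restricted to $k<|t|$.

For (F2) let $j\in\omega_1\setminus c$. The set $E'=E(t^{\frown}z)=E(t)\cup\{\nu^{=}_t,\lambda^{=}_{|t|}\}$ does not depend on $z$. For $z\in c$ we have $j\notin c_z$ by (i), so (F2) for $t^{\frown}z$ gives $A^z\in\mathcal{F}_z$ with $A^z_j\supseteq I\setminus E'$. All $A^z$ contain the cell $(I\setminus E')\times\{(j,\beta)\}$. As $\mathcal{A}$ is OIF, $\sigma=\{A^z:z\in c\}\subseteq\mathcal{F}$ is finite by Lemma~\ref{lem:open}(a). For $z\in c$ we have $A^z\in\mathcal{F}_z\cap\sigma$, so $Y_\sigma\cap c=\emptyset$, and $Y_\sigma=\emptyset$ by (ii). In particular there is $A\in\mathcal{F}_j\cap\sigma$. As $A\in\sigma$, we have $A\in\mathcal{F}$ and $A_j\supseteq I\setminus E'$. As $A\in\mathcal{F}_j$, condition (F1) for $t^{\frown}j$ with $k=|t|$ gives $\nu^{=}_t,\lambda^{=}_{|t|}\in A_j$. Hence $A_j\supseteq I\setminus E(t)$.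
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:example}(c)]
Let $\mathcal{A}$ be an OIF base of $X$, with the notation above. For each $n<\omega$ the node $(n)$ is in $\beta_0$, so it is filled, say by $\mathcal{F}^n\subseteq\mathcal{A}(n)$ and $c(n)$. Choose $j\in\omega_1\setminus\bigcup_{n<\omega}c(n)$ and, by (F2), sets $A^n\in\mathcal{F}^n$ with $A^n_j\supseteq I\setminus E((n))=I\setminus\{\nu^{=}_\emptyset,\lambda^{=}_0\}$. The $A^n$ are distinct, since the families $\mathcal{A}(n)$ are disjoint, and all of them contain the cell $(I\setminus\{\nu^{=}_\emptyset,\lambda^{=}_0\})\times\{(j,\beta)\}$. This contradicts Lemma~\ref{lem:open}(a).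
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
By Proposition~\ref{prop:example}, $\operatorname{Nt}(X)=\omega_1$ and $\operatorname{Nt}(X^2)=\omega$ for both choices of $\mathbb{T}$. By Lemma~\ref{lem:space}(c), $\mathbb{T}=\{T\}$ gives a $T_0$ space of weight $\omega_1$, and the family of all well-founded subtrees gives a $T_1$ space.
\end{proof}

\begin{thebibliography}{1}
\bibitem{KMS} Menachem Kojman, David Milovich and Santi Spadaro, \emph{Noetherian type in topological products}, arXiv:1012.3966 (2010).
\end{thebibliography}
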